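# The commuting tensor product of operator systems is not associative

## 1. The easy case: a C*-algebra among the factors

An operator system $\mathcal S$ is a self-adjoint subspace of some $B(H)$ that contains $1$, remembered together with the cones $M_n(\mathcal S)^+=M_n(\mathcal S)\cap B(H^n)^+$. Abstractly it is a matrix-ordered $*$-vector space with an Archimedean matrix order unit, and by the Choi–Effros theorem the two descriptions agree. A linear map $\phi$ is ucp (unital completely positive) if $\phi(1)=1$ and every entrywise amplification $\phi^{(n)}$ maps positive matrices to positive matrices. A unital map is a complete order embedding if, for every $n$ and every matrix $u$, $u\ge 0$ holds exactly when $\phi^{(n)}(u)\ge0$. An equality sign between operator systems means that the identity map is a complete order isomorphism. Tensor products without a subscript are algebraic.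

Suppose an operator commutes with $\phi(\mathcal S)$, where $\phi$ is ucp. Then it commutes with the C*-algebra $C^*(\phi(\mathcal S))$, because $\phi(\mathcal S)$ is self-adjoint. We use this constantly.

**Definition 1 (commuting tensor product).** For ucp maps $\phi:\mathcal S\to B(H)$ and $\psi:\mathcal T\to B(H)$ with commuting ranges, let $\phi\cdot\psi:\mathcal S\otimes\mathcal T\to B(H)$ be the linear map with $(\phi\cdot\psi)(s\otimes t)=\phi(s)\psi(t)$. Let $C_n^{com}$ be the set of all $u\in M_n(\mathcal S\otimes\mathcal T)$ such that $(\phi\cdot\psi)^{(n)}(u)\ge0$ for all $H$ and all such pairs $\phi,\psi$. These cones form a matrix ordering with Archimedean matrix order unit $1\otimes1$, and the resulting operator system is $\mathcal S\otimes_c\mathcal T$.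

By definition, $\phi\cdot\psi$ is ucp on $\mathcal S\otimes_c\mathcal T$ for every commuting pair.

**Example.** Take $\mathcal S=\mathbb C^2$ with $p=(1,0)$ and $q=(0,1)$. A ucp map on $\mathbb C^2$ is the choice of an operator $h=\phi(p)$ with $0\le h\le1$. For $a,b\in M_n(\mathcal T)$ and $u=p\otimes a+q\otimes b$,
$$(\phi\cdot\psi)^{(n)}(u)=(1_n\otimes h)\,\psi^{(n)}(a)+(1_n\otimes(1-h))\,\psi^{(n)}(b).$$
If $a,b\ge0$, both terms are products of commuting positive operators, so $u\in C_n^{com}$. Conversely, taking $h=1$ or $h=0$ and $\psi$ a complete order embedding forces $a\ge0$ and $b\ge 0$. So $\mathbb C^2\otimes_c\mathcal T=\mathcal T\oplus\mathcal T$.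

The same reason gives a general source of positive elements. If $P\in M_k(\mathcal S)^+$ and $Q\in M_m(\mathcal T)^+$, then
$$P\otimes Q=(p_{ij}\otimes q_{rs})\in C^{com}_{km},\tag{1}$$
because $(\phi\cdot\psi)^{(km)}(P\otimes Q)$ is the product of $\sum_{i,j} E_{ij}\otimes1_m\otimes\phi(p_{ij})\ge0$ and $\sum_{r,s} 1_k\otimes E_{rs}\otimes\psi(q_{rs})\ge0$, and these two operators commute.

We ask whether the identity map of $\mathcal S\otimes\mathcal T\otimes\mathcal R$ is always a unital complete order isomorphism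
$$(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R=\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal R).$$
The problem comes from Ali S. Kavruk, "The Weak Expectation Property and Riesz Interpolation", arXiv:1201.5414 (2012), where it is not settled. We take from there that $c$ is functorial and symmetric, and that $M_n(\mathcal S\otimes_c\mathcal T)=M_n(\mathcal S)\otimes_c\mathcal T=\mathcal S\otimes_cM_n(\mathcal T)$.

The simplest case is $\mathcal T=M_k$. Since $\mathcal S\otimes_c\mathbb C=\mathcal S$, the last fact gives $\mathcal S\otimes_cM_k=M_k(\mathcal S)$ and $M_k\otimes_c\mathcal R=M_k(\mathcal R)$. Both bracketings are therefore $M_k(\mathcal S\otimes_c\mathcal R)$, since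
$$(\mathcal S\otimes_cM_k)\otimes_c\mathcal R=M_k(\mathcal S)\otimes_c\mathcal R=M_k(\mathcal S\otimes_c\mathcal R)=\mathcal S\otimes_cM_k(\mathcal R)=\mathcal S\otimes_c(M_k\otimes_c\mathcal R).$$

What if the middle factor is any unital C*-algebra? We compare both bracketings with a third, symmetric object.

**Definition 2 (triple order).** $C^3_n(\mathcal S,\mathcal T,\mathcal R)$ is the set of $u\in M_n(\mathcal S\otimes\mathcal T\otimes\mathcal R)$ with $(\phi\cdot\psi\cdot\theta)^{(n)}(u)\ge0$ for all ucp maps $\phi,\psi,\theta$ on $\mathcal S,\mathcal T,\mathcal R$ with pairwise commuting ranges. We write "$=$ triple" if the cones of an iterated product equal these.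

One inclusion always holds. If $\phi,\psi,\theta$ have pairwise commuting ranges, then $\phi\cdot\psi$ is ucp on $\mathcal S\otimes_c\mathcal T$ and its range commutes with that of $\theta$. So the cones of $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R$ are contained in the triple cones, and likewise for the other bracketing. For the reverse inclusion we are given a ucp map $\Phi$ on $\mathcal S\otimes_c\mathcal T$ that commutes with $\theta$ but need not be of the form $\phi\cdot\psi$. The tool is Stinespring's theorem, together with the following lemma.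

**Lemma 1 (lifting a commutant).** Let $\mathcal A$ be a unital C*-algebra and $\Psi:\mathcal A\to B(H)$ ucp with minimal Stinespring representation $\Psi(a)=V^*\pi(a)V$ on $K=\overline{\mathrm{span}}\,\pi(\mathcal A)VH$. Let $D\subset B(H)$ be a unital C*-algebra commuting with $\Psi(\mathcal A)$. Then there is a unital $*$-homomorphism $\sigma:D\to\pi(\mathcal A)'$ with $\sigma(d)\pi(a)Vh=\pi(a)Vdh$; in particular $\sigma(d)V=Vd$.

*Proof.* We must see that the formula is well defined and bounded. Given $a_1,\dots,a_l\in\mathcal A$ and $\mathbf h=(h_1,\dots,h_l)$, let $\Theta=(\Psi(a_j^*a_i))_{j,i}\ge0$. It commutes with $\mathrm{diag}(d)$ for every $d\in D$, hence so does $\Theta^{1/2}$. So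
$$\Big\|\sum_i\pi(a_i)Vdh_i\Big\|^2=\langle\Theta\,\mathrm{diag}(d)\mathbf h,\mathrm{diag}(d)\mathbf h\rangle=\langle\mathrm{diag}(d^*d)\Theta^{1/2}\mathbf h,\Theta^{1/2}\mathbf h\rangle\le\|d\|^2\Big\|\sum_i\pi(a_i)Vh_i\Big\|^2 .$$
Thus $\sigma(d)$ is a well-defined bounded operator on $K$. Clearly $\sigma$ is linear, multiplicative and unital. It commutes with $\pi$, since $\sigma(d)\pi(c)\pi(a)Vh=\pi(ca)Vdh=\pi(c)\sigma(d)\pi(a)Vh$. Finally
$$\langle\sigma(d)\pi(a)Vh,\pi(b)Vk\rangle=\langle\Psi(b^*a)dh,k\rangle=\langle\Psi(b^*a)h,d^*k\rangle=\langle\pi(a)Vh,\sigma(d^*)\pi(b)Vk\rangle,$$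
so $\sigma(d)^*=\sigma(d^*)$. $\square$

**Proposition 2.** If $\mathcal S$ or $\mathcal T$ is a unital C*-algebra, then $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R=$ triple. If $\mathcal T$ or $\mathcal R$ is a unital C*-algebra, then $\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal R)=$ triple. Hence associativity holds for $(\mathcal S,\mathcal T,\mathcal R)$ if $\mathcal T$ is a unital C*-algebra, or if both $\mathcal S$ and $\mathcal R$ are.

*Proof.* Let $\mathcal S=\mathcal A$ be a unital C*-algebra. Let $\Phi:\mathcal A\otimes_c\mathcal T\to B(H)$ and $\theta:\mathcal R\to B(H)$ be ucp with commuting ranges. We shall factor $\Phi\cdot\theta$ through three pairwise commuting ucp maps on a larger space.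

**Step 1: move $\mathcal A$ and $\mathcal R$ to a larger space.** Let $\Phi(a\otimes1)=V^*\pi(a)V$ be the minimal Stinespring representation on $K$. The C*-algebra $D=C^*(\theta(\mathcal R))$ commutes with the range of $\Phi$, so Lemma 1 gives $\sigma:D\to\pi(\mathcal A)'$ with $\sigma(d)V=Vd$.

**Step 2: move $\mathcal T$ to the same space.** We want $\varphi:\mathcal T\to B(K)$ with
$$\langle\varphi(t)\pi(a)Vh,\pi(b)Vk\rangle=\langle\Phi(b^*a\otimes t)h,k\rangle .\tag{2}$$
Let $t\in\mathcal T^+$. The matrix $(a_j^*a_i)_{j,i}$ is positive in $M_l(\mathcal A)$. By (1), $(a_j^*a_i)\otimes t$ and $(a_j^*a_i)\otimes(\|t\|1-t)$ are positive over $\mathcal A\otimes_c\mathcal T$. Applying $\Phi^{(l)}$,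
$$0\le\sum_{i,j}\langle\Phi(a_j^*a_i\otimes t)h_i,h_j\rangle\le\|t\|\,\Big\|\sum_i\pi(a_i)Vh_i\Big\|^2 .$$
So the right side of (2) defines on $\mathcal A\otimes H$ a positive semidefinite form bounded by $\|t\|$ times the inner product pulled back from $K$. By Cauchy–Schwarz it descends to a bounded form on $K$, which gives $\varphi(t)$. Since $\mathcal T$ is spanned by $\mathcal T^+$ and the right side of (2) is linear in $t$, we get a linear map $\varphi$, and $\varphi(1)=1$.

The map $\varphi$ is completely positive. Let $(t_{pq})\in M_m(\mathcal T)^+$ and $\zeta_p=\sum_i\pi(a_i)Vh_{ip}$; such tuples are dense in $K^m$. Then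
$$\sum_{p,q}\langle\varphi(t_{pq})\zeta_q,\zeta_p\rangle=\sum_{p,q,i,j}\langle\Phi(a_j^*a_i\otimes t_{pq})h_{iq},h_{jp}\rangle\ge0,$$
because $(a_j^*a_i)\otimes(t_{pq})$ is positive by (1).

**Step 3: check commutation.** By (2), both $\langle\varphi(t)\pi(c)\pi(a)Vh,\pi(b)Vk\rangle$ and $\langle\varphi(t)\pi(a)Vh,\pi(c^*b)Vk\rangle$ equal $\langle\Phi(b^*ca\otimes t)h,k\rangle$, so $\varphi(t)$ commutes with $\pi(c)$. For $d\in D$, which commutes with the range of $\Phi$,
$$\langle\varphi(t)\sigma(d)\pi(a)Vh,\pi(b)Vk\rangle=\langle\Phi(b^*a\otimes t)dh,k\rangle=\langle\Phi(b^*a\otimes t)h,d^*k\rangle=\langle\varphi(t)\pi(a)Vh,\sigma(d)^*\pi(b)Vk\rangle,$$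
so $\varphi(t)$ commutes with $\sigma(d)$. We know already that $\sigma(d)$ commutes with $\pi$.

**Step 4: factor and conclude.** By (2) with $b=1$, $V^*\varphi(t)\pi(a)V=\Phi(a\otimes t)$. Hence
$$\Phi(a\otimes t)\theta(r)=V^*\pi(a)\varphi(t)V\theta(r)=V^*\pi(a)\varphi(t)\,\sigma(\theta(r))V,$$
with $\pi,\varphi,\sigma\circ\theta$ ucp and pairwise commuting. For $u\in C_n^3(\mathcal A,\mathcal T,\mathcal R)$, the operator $(\Phi\cdot\theta)^{(n)}(u)$ is a compression of a positive operator, so it is positive. This proves $(\mathcal A\otimes_c\mathcal T)\otimes_c\mathcal R=$ triple.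

**Step 5: the other positions.** The flip identifies $\mathcal S\otimes_c\mathcal T$ with $\mathcal T\otimes_c\mathcal S$ and respects the triple order, so the case where $\mathcal T$ is the C*-algebra follows. Also $\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal R)$ is the flip of $(\mathcal T\otimes_c\mathcal R)\otimes_c\mathcal S$, which gives the second statement. If $\mathcal T$ is a C*-algebra, or if $\mathcal S$ and $\mathcal R$ both are, then both bracketings equal the triple order. $\square$

What changes when neither $\mathcal S$ nor $\mathcal T$ is an algebra? The products $a_j^*a_i$, which carried the whole proof, no longer exist.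

## 2. Extending ucp maps into a commutant

A sensible first attempt is to put the products back. For this recall $C^*_u(\mathcal S)$, the universal C*-algebra of $\mathcal S$. It is the unital C*-algebra generated by a unital (completely order embedded) copy of $\mathcal S$ such that every ucp map $\mathcal S\to B(H)$ extends uniquely to a unital $*$-homomorphism $C_u^*(\mathcal S)\to B(H)$. The range of the extension is $C^*(\phi(\mathcal S))$.

**Example.** $C^*_u(\mathbb C^2)=C([0,1])$, with $p=(1,0)$ sent to the function $x$. A ucp map on $\mathbb C^2$ is an operator $0\le h\le1$, and functional calculus $x\mapsto h$ is its unique extension. The copy of $\mathbb C^2$ is the space of affine functions, and a matrix-valued affine function is positive on $[0,1]$ iff it is positive at both endpoints. So $C_u^*(\mathcal S)$ can be much larger than $\mathcal S$ even if $\mathcal S$ is a C*-algebra.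

From here on $\otimes_{\max}$ between C*-algebras is the completed C*-algebraic maximal tensor product. (The maximal operator system tensor product agrees with it on unital C*-algebras, up to completion.)

**Lemma 3.** (a) Let $\mathcal A,\mathcal C$ be unital C*-algebras. An element of $M_n(\mathcal A\otimes\mathcal C)$ lies in $C_n^{com}$ iff it is positive in $M_n(\mathcal A\otimes_{\max}\mathcal C)$. (b) For operator systems, $\mathcal S\otimes_c\mathcal T\subset C_u^*(\mathcal S)\otimes_{\max}C_u^*(\mathcal T)$ is a complete order embedding.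

*Proof.* In both parts "only if" follows by restricting a faithful unital representation of the maximal tensor product to the two factors, which gives a commuting pair of ucp maps.

(a), "if". Let $\phi,\psi$ be ucp on $\mathcal A,\mathcal C$ with commuting ranges. We dilate twice. Let $\phi=V^*\pi(\cdot)V$ be minimal on $K$. Lemma 1 with $D=C^*(\psi(\mathcal C))$ gives $\sigma:D\to\pi(\mathcal A)'$ with $\sigma(d)V=Vd$. Now $\sigma\circ\psi:\mathcal C\to B(K)$ is ucp and commutes with $\pi(\mathcal A)$. Let $\sigma\circ\psi=W^*\tau(\cdot)W$ be minimal, and let $\mu:\pi(\mathcal A)\to\tau(\mathcal C)'$ be the $*$-homomorphism of Lemma 1, with $\mu(x)W=Wx$. Then $\tilde\pi=\mu\circ\pi$ and $\tau$ are commuting $*$-representations, and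
$$V^*W^*\tau(c)\tilde\pi(a)WV=V^*W^*\tau(c)W\pi(a)V=V^*\sigma(\psi(c))\pi(a)V=V^*\pi(a)V\psi(c)=\phi(a)\psi(c).$$
Since $\tilde\pi\cdot\tau$ extends to a $*$-homomorphism of $\mathcal A\otimes_{\max}\mathcal C$, the map $\phi\cdot\psi$ sends positive elements of $M_n(\mathcal A\otimes_{\max}\mathcal C)$ to positive operators.

(b), "if". Commuting ucp maps $\phi,\psi$ extend to $*$-homomorphisms of $C_u^*(\mathcal S)$ and $C_u^*(\mathcal T)$ with ranges $C^*(\phi(\mathcal S))$ and $C^*(\psi(\mathcal T))$. These commute, so they induce a $*$-homomorphism of the maximal tensor product that extends $\phi\cdot\psi$. $\square$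

Now try to prove $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R=$ triple. Put $\mathcal W=\mathcal S\otimes_c\mathcal T\subset\mathcal B=C_u^*(\mathcal S)\otimes_{\max}C^*_u(\mathcal T)$. Given ucp maps $\Phi:\mathcal W\to B(H)$ and $\theta:\mathcal R\to B(H)$ with commuting ranges, extend $\Phi$ to $\mathcal B$ by Arveson's theorem, where there are plenty of products. The attempt stops here: Arveson's extension takes values in $B(H)$, and nothing makes them commute with $\theta(\mathcal R)$. We need an extension into the commutant $\theta(\mathcal R)'$. The next theorem says that this is the only obstruction.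

**Theorem C.** For operator systems $\mathcal S,\mathcal T$ put $\mathcal W=\mathcal S\otimes_c\mathcal T\subset\mathcal B=C_u^*(\mathcal S)\otimes_{\max}C_u^*(\mathcal T)$. The following are equivalent:

- (i) $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R=$ triple for all operator systems $\mathcal R$.
- (ii) The same holds for all unital C*-algebras $\mathcal R$.
- (iii) Every ucp map from $\mathcal W$ into a von Neumann algebra $M$ extends to a ucp map $\mathcal B\to M$.

(Completing $\mathcal B$ does not affect (iii): ucp maps are contractive and $M$ is norm closed.)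

*Proof.* **(iii)$\Rightarrow$(i).** Let $u\in C_n^3(\mathcal S,\mathcal T,\mathcal R)$, and let $\Phi:\mathcal W\to B(H)$, $\theta:\mathcal R\to B(H)$ be ucp with commuting ranges. The set $M=\theta(\mathcal R)'$ is a von Neumann algebra, because $\theta(\mathcal R)$ is self-adjoint, and it contains $\Phi(\mathcal W)$. Extend $\Phi$ to a ucp map $\tilde\Phi:\mathcal B\to M$, and $\theta$ to a $*$-homomorphism $\tilde\theta$ of $C_u^*(\mathcal R)$. Its range $C^*(\theta(\mathcal R))$ commutes with $M$. A faithful unital representation of $\mathcal B\otimes_{\max}C_u^*(\mathcal R)$ restricts to pairwise commuting ucp maps on $\mathcal S,\mathcal T,\mathcal R$, so $u\ge0$ in $M_n(\mathcal B\otimes_{\max}C_u^*(\mathcal R))$. By Lemma 3(a), $u$ is positive in $M_n(\mathcal B\otimes_cC_u^*(\mathcal R))$. Hence $(\Phi\cdot\theta)^{(n)}(u)=(\tilde\Phi\cdot\tilde\theta)^{(n)}(u)\ge0$.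

**(i)$\Rightarrow$(ii)** is trivial.

**(ii)$\Rightarrow$(iii).** Let $\Phi:\mathcal W\to M\subset B(H)$ be ucp and put $A=M'$. We use associativity against $A$ to build an extension that is forced to commute with $A$.

First we claim that $u\in M_n(\mathcal S\otimes\mathcal T\otimes A)$ is in the triple cone iff it is positive in $M_n(\mathcal B\otimes_{\max}A)$. "Only if": restrict a faithful representation of $\mathcal B\otimes_{\max}A$. "If": given a commuting triple $(\phi,\psi,\theta)$, extend $\phi,\psi$ to commuting $*$-homomorphisms of $C_u^*(\mathcal S),C_u^*(\mathcal T)$. They induce a $*$-homomorphism $\pi$ of $\mathcal B$ that commutes with $\theta$. By Lemma 3(a), $u$ is positive in $M_n(\mathcal B\otimes_cA)$, so $(\phi\cdot\psi\cdot\theta)^{(n)}(u)=(\pi\cdot\theta)^{(n)}(u)\ge0$.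

By (ii) with $\mathcal R=A$ and the claim, $\mathcal W\otimes_cA\subset\mathcal B\otimes_{\max}A$ is a complete order embedding. The ranges of $\Phi$ and of $\mathrm{id}_A$ commute, so $\Phi\cdot\mathrm{id}_A$ is ucp on $\mathcal W\otimes_cA$. By Arveson it extends to a ucp map $\Gamma:\mathcal B\otimes_{\max}A\to B(H)$. Since $\Gamma(1\otimes a)=a$ is multiplicative on $A$, Choi's theorem puts $1\otimes A$ in the multiplicative domain of $\Gamma$, so
$$\Gamma(b\otimes1)\,a=\Gamma(b\otimes a)=a\,\Gamma(b\otimes1).$$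
Hence $\Gamma(b\otimes1)\in A'=M''=M$, and $b\mapsto\Gamma(b\otimes1)$ is a ucp extension of $\Phi$ with values in $M$. $\square$

So a counterexample needs $\mathcal S,\mathcal T$ such that $\mathcal S\otimes_c\mathcal T$ is understood well enough to write down a ucp map into a commutant that does not extend there. The other bracketing must be computable too.

## 3. A partial isometry twisted by free generators

For $N\ge1$ let $e_{pq}$ $(0\le p,q\le N)$ be the matrix units of $M_{N+1}$ and $e_0,\dots,e_N$ the basis of $\mathbb C^{N+1}$. Put $e=e_{00}$, $f=\sum_{j=1}^Ne_{jj}$, $r_j=e_{0j}$ for $1\le j\le N$, and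
$$\mathcal E_N=\mathrm{span}\{e,f,r_j,r_j^*\}=\Big\{\begin{pmatrix}\alpha&x\\y&\beta1_N\end{pmatrix}\Big\}\subset M_{N+1},\qquad\dim\mathcal E_N=2N+2 .$$
For $N=1$ this is $M_2$, a C*-algebra, and Proposition 2 applies. For $N\ge2$ the lower right corner must be scalar, so $\mathcal E_N$ is not an algebra: $r_1^*r_2=e_{12}\notin\mathcal E_N$. On the other hand $r_jr_l^*=\delta_{jl}e$ does lie in $\mathcal E_N$. From now on $N\ge2$.

Let $F_N$ be the free group on $g_1,\dots,g_N$, acting on $\ell^2(F_N)$ by $\lambda(g)\delta_h=\delta_{gh}$ and $\rho(g)\delta_h=\delta_{hg^{-1}}$. These two representations commute. Let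
$$\mathcal R_N=\mathrm{span}\{1,\rho(g_k),\rho(g_k)^*:1\le k\le N\}\subset C^*_\rho(F_N).$$

Let $v_1,\dots,v_N$ be any orthonormal basis of $\mathrm{span}\{e_1,\dots,e_N\}$, for instance the Fourier basis or $v_k=e_k$. Put $\xi_k=v_k\otimes e_0$ and $\eta_k=e_0\otimes v_k$. The $2N$ vectors $\xi_1,\dots,\xi_N,\eta_1,\dots,\eta_N$ are orthonormal. Write $\xi\eta^*$ for the operator $\zeta\mapsto\langle\zeta,\eta\rangle\xi$. Then $\xi_k\eta_k^*=v_ke_0^*\otimes e_0v_k^*\in\mathcal E_N\otimes\mathcal E_N$; for $v_k=e_k$ it is $r_k^*\otimes r_k$. Put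
$$X=\sum_{k=1}^N\xi_k\eta_k^*\otimes\rho(g_k)\in\mathcal E_N\otimes\mathcal E_N\otimes\mathcal R_N .$$

**Theorem A.** Let $N\ge3$ and let $\mathcal Q$ be an operator system with $\mathcal R_N\subset\mathcal Q\subset C^*_\rho(F_N)$ (for instance $\mathcal Q=\mathcal R_N$ or $\mathcal Q=C_\rho^*(F_N)$). For real $t$ put $u_t=t\,1-X-X^*$.

1. $u_t\ge0$ in $\mathcal E_N\otimes_c(\mathcal E_N\otimes_c\mathcal Q)$ iff $t\ge1$.
2. Let $t_N=\inf\{t:u_t\ge0\text{ in }(\mathcal E_N\otimes_c\mathcal E_N)\otimes_c\mathcal Q\}$. Then $\dfrac N{2\sqrt{N-1}}\le t_N\le\sqrt N$.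

For $N\ge3$ we have $(N-2)^2>0$, that is, $N^2>4(N-1)$, so $N/(2\sqrt{N-1})>1$. Therefore $u_1=1-X-X^*$ is positive in the first system and not in the second, and **the commuting tensor product is not associative.** It fails at the first matrix level, already for $N=3$ and $\mathcal Q=\mathcal R_3$: there $\mathcal S=\mathcal T=\mathcal E_3\subset M_4$ has dimension $8$, $\mathcal R=\mathcal R_3$ has dimension $7$, and $3/(2\sqrt2)=1.06\ldots$. Since $\frac12\sqrt N\le N/(2\sqrt{N-1})$, the discrepancy is unbounded in $N$, of exact order $\sqrt N$ for this family. For $N=2$ the lower bound reads $1$ and gives no contradiction.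

## 4. Positivity in $\mathcal E_N\otimes_c\mathcal Q$ is positivity of matrices

**Lemma 4.** For every operator system $\mathcal Q$, the inclusion $\mathcal E_N\otimes_c\mathcal Q\subset M_{N+1}(\mathcal Q)$ is a complete order embedding.

Why is this not automatic? Given commuting $\phi:\mathcal E_N\to B(H)$ and $\psi:\mathcal Q\to B(H)$, we would like to extend $\phi$ to $M_{N+1}$, and again an Arveson extension need not commute with $\psi$. The way around is never to extend $\phi$. We write each positive matrix, up to $\varepsilon$, as a sum of terms whose $\mathcal E_N$-part is positive inside $\mathcal E_N$, with coefficients in an algebra generated by $\mathcal Q$. Completing the square does this, thanks to $r_jr_l^*=\delta_{jl}e$.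

*Proof.* Let $A=C_u^*(\mathcal Q)\subset B(L)$ be faithfully represented, and let $u\in M_n(\mathcal E_N\otimes\mathcal Q)$.

**Step 1: the cone of $c$ is contained in the matrix cone.** If $u\in C_n^{com}$, apply the commuting ucp maps $s\mapsto s\otimes1_L$ and $q\mapsto1\otimes q$ on $\mathbb C^{N+1}\otimes L$. This gives $u\ge0$ in $M_n(M_{N+1}(A))$, hence in $M_n(M_{N+1}(\mathcal Q))$.

**Step 2: absorb $n$ and pass to a $*$-homomorphism.** Conversely, let $u\ge0$ in $M_n(M_{N+1}(\mathcal Q))$, and let $\phi:\mathcal E_N\to B(H)$, $\psi:\mathcal Q\to B(H)$ be ucp with commuting ranges. Extend $\psi$ to a $*$-homomorphism $\pi:A\to B(H)$. Its range $C^*(\psi(\mathcal Q))$ commutes with $\phi(\mathcal E_N)$. Put $D=M_n(A)$, $\pi'=\pi^{(n)}:D\to B(H^n)$ and $\phi'(s)=1_n\otimes\phi(s)$. Then $\phi'$ is ucp, and it commutes with $\pi'$. Viewing $u$ in $\mathcal E_N\otimes D$ we have $(\phi\cdot\psi)^{(n)}(u)=(\phi'\cdot\pi')(u)$, because for $s\in\mathcal E_N$ and $(q_{kl})\in M_n(\mathcal Q)$ both sides send $s\otimes(q_{kl})$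 to $(\phi(s)\psi(q_{kl}))_{kl}$.

**Step 3: the Schur complement.** Since $u$ is positive in $M_{N+1}(D)$, it has the form
$$u=e\otimes a+f\otimes b+\sum_{j=1}^N(r_j\otimes x_j+r_j^*\otimes x_j^*),\qquad a,b\ge0 .$$
Let $\varepsilon>0$, $a_\varepsilon=a+\varepsilon1$, $b_\varepsilon=b+\varepsilon1$. Here $b_\varepsilon$ is invertible in $D$. Represent $D$ faithfully and test $u+\varepsilon1\ge0$ on the vector $(h,-b_\varepsilon^{-1}x_1^*h,\dots,-b_\varepsilon^{-1}x_N^*h)$. The cross terms contribute $-2\sum_j\langle x_jb_\varepsilon^{-1}x_j^*h,h\rangle$ and the lower corner contributes $+\sum_j\langle x_jb_\varepsilon^{-1}x_j^*h,h\rangle$. Hence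
$$d:=a_\varepsilon-\sum_jx_jb_\varepsilon^{-1}x_j^*\ge0 .$$

**Step 4: apply $\phi'\cdot\pi'$.** Substituting $a_\varepsilon=d+\sum_jx_jb_\varepsilon^{-1}x_j^*$,
$$(\phi'\cdot\pi')(u+\varepsilon1)=\phi'(e)\pi'(d)+Y,$$
$$Y=\sum_j\phi'(e)\pi'(x_jb_\varepsilon^{-1}x_j^*)+\phi'(f)\pi'(b_\varepsilon)+\sum_j\big(\phi'(r_j)\pi'(x_j)+\phi'(r_j)^*\pi'(x_j)^*\big).$$
The first term is a product of commuting positive operators, so it is positive.

**Step 5: $Y\ge0$.** Let $Z$ be the column with entries $Z_j=\pi'(b_\varepsilon^{-1/2}x_j^*)$ for $1\le j\le N$ and $Z_{N+1}=\pi'(b_\varepsilon^{1/2})$. Let $G_0\in M_{N+1}(\mathcal E_N)$ have entries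
$$(G_0)_{jl}=\delta_{jl}e,\qquad(G_0)_{j,N+1}=r_j=(G_0)_{N+1,j}^*,\qquad(G_0)_{N+1,N+1}=f .$$
We have $Z_j^*Z_j=\pi'(x_jb_\varepsilon^{-1}x_j^*)$, $Z_j^*Z_{N+1}=\pi'(x_j)$ and $Z_{N+1}^*Z_{N+1}=\pi'(b_\varepsilon)$. Moving the $\phi'$-factors past the $\pi'$-factors gives $Y=Z^*\phi'^{(N+1)}(G_0)Z$. Now $r_jr_l^*=\delta_{jl}e$, $r_jf=r_j$ and $f^2=f$. So $G_0=R^*R$ with the row $R=(r_1^*,\dots,r_N^*,f)$. Thus $G_0\in M_{N+1}(\mathcal E_N)^+$, so $\phi'^{(N+1)}(G_0)\ge0$ and $Y\ge0$.

Hence $(\phi\cdot\psi)^{(n)}(u)+\varepsilon1\ge0$ for every $\varepsilon>0$. Let $\varepsilon\to0$. $\square$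

Taking $\mathcal Q=\mathcal E_N$, we see that $\mathcal E_N\otimes_c\mathcal E_N\subset M_{N+1}\otimes M_{N+1}$ is a complete order embedding.

## 5. The bracketing $\mathcal E_N\otimes_c(\mathcal E_N\otimes_c\mathcal Q)$

*Proof of Theorem A, part 1.* Lemma 4 applied to the operator system $\mathcal E_N\otimes_c\mathcal Q$, and then to $\mathcal Q$, gives complete order embeddings
$$\mathcal E_N\otimes_c(\mathcal E_N\otimes_c\mathcal Q)\subset M_{N+1}(\mathcal E_N\otimes_c\mathcal Q)\subset M_{N+1}(M_{N+1}(\mathcal Q))\subset B(\mathbb C^{N+1}\otimes\mathbb C^{N+1}\otimes\ell^2(F_N)).$$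
There, by orthonormality and unitarity of $\rho(g_k)$,
$$X^*X=\sum_k\eta_k\eta_k^*\otimes1,\qquad XX^*=\sum_k\xi_k\xi_k^*\otimes1,\qquad X^2=0 .$$
So $X$ is a partial isometry with orthogonal initial and final spaces, and $(X+X^*)^2=X^*X+XX^*$ is a projection. Hence the spectrum of the self-adjoint operator $X+X^*$ is contained in $\{-1,0,1\}$. The value $1$ occurs: for $0\ne h$ in the initial space, $h+Xh\neq0$ is fixed by $X+X^*$. Therefore $t1-X-X^*\ge0$ iff $t\ge1$. $\square$

The free group played no role here. For the other bracketing it is essential.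

## 6. Weights on the free group

We look for a ucp map $\Phi$ on $\mathcal E_N\otimes_c\mathcal E_N$ whose range commutes with all $\rho(g_k)$ and for which $(\Phi\cdot\iota)(u_1)$ is not positive, $\iota$ being the inclusion $\mathcal Q\subset B(\ell^2(F_N))$. Since $\lambda(g_k)\rho(g_k)\delta_1=\delta_1$, it is natural to ask for $\Phi(\xi_k\eta_k^*)=\frac1{2c}\lambda(g_k)$ with $c$ as small as possible. Then
$$\langle(\Phi\cdot\iota)(u_t)\delta_1,\delta_1\rangle=t-\frac1{2c}\sum_{k=1}^N2\,\mathrm{Re}\,\langle\lambda(g_k)\rho(g_k)\delta_1,\delta_1\rangle=t-\frac Nc ,\tag{3}$$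
so we need $c<N$. The next lemma tells us what to aim for.

**Lemma 5 (weights).** Let $\lambda_k,a_k,b_k\in B(H)$ for $1\le k\le N$ and $c>0$ satisfy
$$\begin{pmatrix}a_k&\lambda_k\\\lambda_k^*&b_k\end{pmatrix}\ge0\quad(1\le k\le N),\qquad\sum_ka_k\le c1,\qquad\sum_kb_k\le c1 .$$
Then
$$\Phi(x)=\tfrac12\big(\langle x\xi_1,\xi_1\rangle+\langle x\eta_1,\eta_1\rangle\big)1+\tfrac1{2c}\sum_k\big(\langle x\eta_k,\xi_k\rangle\lambda_k+\langle x\xi_k,\eta_k\rangle\lambda_k^*\big)\tag{4}$$
is a ucp map on $\mathcal E_N\otimes_c\mathcal E_N$, and $\Phi(\xi_k\eta_k^*)=\frac1{2c}\lambda_k$.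

*Proof.* **Step 1: a cp map on all matrices.** For $x\in M_{N+1}\otimes M_{N+1}$ put
$$\Psi(x)=\sum_k\Big(\langle x\xi_k,\xi_k\rangle a_k+\langle x\eta_k,\eta_k\rangle b_k+\langle x\eta_k,\xi_k\rangle\lambda_k+\langle x\xi_k,\eta_k\rangle\lambda_k^*\Big).$$
The $k$-th summand is the compression of $x$ to $\mathrm{span}\{\xi_k,\eta_k\}$, viewed in $M_2$, followed by the map $M_2\to B(H)$ whose Choi matrix is the given positive $2\times2$ matrix. So $\Psi$ is cp, and so is
$$\hat\Phi(x)=\tfrac1{2c}\Big(\Psi(x)+\langle x\xi_1,\xi_1\rangle\big(c1-\textstyle\sum_ka_k\big)+\langle x\eta_1,\eta_1\rangle\big(c1-\sum_kb_k\big)\Big),$$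
because a vector functional times a fixed positive operator is cp.

**Step 2: on $\mathcal E_N\otimes\mathcal E_N$ the weights cancel.** Let $s,s'\in\mathcal E_N$ have diagonal parts $\alpha e+\beta f$ and $\alpha'e+\beta'f$. For every $k$,
$$\langle(s\otimes s')\xi_k,\xi_k\rangle=\langle sv_k,v_k\rangle\langle s'e_0,e_0\rangle=\beta\alpha',\qquad\langle(s\otimes s')\eta_k,\eta_k\rangle=\alpha\beta' .$$
So on $\mathcal E_N\otimes\mathcal E_N$ these functionals do not depend on $k$. The terms with $a_k$ add up to $\langle x\xi_1,\xi_1\rangle\sum_ka_k$ and cancel, leaving $c\langle x\xi_1,\xi_1\rangle$; likewise for $b_k$. Thus $\hat\Phi$ restricts to (4) on $\mathcal E_N\otimes\mathcal E_N$.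

**Step 3: conclude.** By Lemma 4, $\mathcal E_N\otimes_c\mathcal E_N\subset M_{N+1}\otimes M_{N+1}$ is a complete order embedding, so the restriction $\Phi$ is cp on $\mathcal E_N\otimes_c\mathcal E_N$. Since $\xi_k\perp\eta_k$, formula (4) gives $\Phi(1)=1$. Orthonormality gives $\Phi(\xi_l\eta_l^*)=\frac1{2c}\lambda_l$. $\square$

Two features matter. By (4), the range of $\Phi$ lies in the span of $1,\lambda_k,\lambda_k^*$, no matter where the weights $a_k,b_k$ live. And only the sums $\sum a_k$, $\sum b_k$ are constrained, not the individual weights.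

Put $\lambda_k=\lambda(g_k)$ and try the obvious weights $a_k=b_k=1$. The $2\times2$ matrices are positive since $\lambda_k$ is unitary, but $\sum_ka_k=N$. So $c=N$, and (3) gives $t\ge1$, the threshold of part 1 and no contradiction. Can any weights do better? Testing the $k$-th matrix on $(x,-y)$ and summing over $k$ gives
$$2\,\mathrm{Re}\Big\langle\sum_k\lambda_ky,x\Big\rangle\le\Big\langle\sum_ka_kx,x\Big\rangle+\Big\langle\sum_kb_ky,y\Big\rangle\le c(\|x\|^2+\|y\|^2),$$
hence $c\ge\|\sum_k\lambda_k\|$. If the $\lambda_k$ were all equal to $1$ this would force $c\ge N$. For free generators in the regular representation there is room, and weights that look at the first letter of a word use it. Let $a_k$ be diagonal, with one value on words beginning with $g_k$ and another value on the rest. Each word begins with at most one generator, so at each basis vector at most one $a_k$ takes the first value. Give it the large value $\sqrt{N-1}$, and take the other value to be $1/\sqrt{N-1}$.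

**Lemma 6.** Let $N\ge2$ and $c_N=2\sqrt{N-1}$. There is a ucp map $\Phi:\mathcal E_N\otimes_c\mathcal E_N\to B(\ell^2(F_N))$ with range in $C^*_\lambda(F_N)$ and $\Phi(\xi_k\eta_k^*)=\frac1{2c_N}\lambda(g_k)$ for $1\le k\le N$.

*Proof.* We produce weights for Lemma 5 with $c=c_N$. Let $P_k^+$ (resp. $P_k^-$) be the projection onto the closed span of the $\delta_h$ with $h$ a reduced word beginning with $g_k$ (resp. $g_k^{-1}$).

**Step 1: how $\lambda_k$ moves the first letter.** If $h$ does not begin with $g_k^{-1}$, then $g_kh$ is reduced as written and begins with $g_k$. If $h=g_k^{-1}h'$ is reduced, then $g_kh=h'$ does not begin with $g_k$. So $g_kh$ begins with $g_k$ iff $h$ does not begin with $g_k^{-1}$, that is,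
$$\lambda_k^*P_k^+\lambda_k=1-P_k^- .$$

**Step 2: the weights.** Put $\kappa=(N-1)^{-1/2}$ and
$$a_k=\kappa(1-P_k^+)+\kappa^{-1}P_k^+,\qquad b_k=\lambda_k^*a_k^{-1}\lambda_k .$$
Since $a_k^{-1}=\kappa^{-1}(1-P_k^+)+\kappa P_k^+$, Step 1 gives $b_k=\kappa^{-1}P_k^-+\kappa(1-P_k^-)$. With the row $R_k=(a_k^{1/2},\,a_k^{-1/2}\lambda_k)$,
$$\begin{pmatrix}a_k&\lambda_k\\\lambda_k^*&b_k\end{pmatrix}=R_k^*R_k\ge0 .$$

**Step 3: the sums.** The operator $\sum_ka_k$ is diagonal. At a word beginning with some $g_j$ its entry is $(N-1)\kappa+\kappa^{-1}=2\sqrt{N-1}=c_N$. At any other word it is $N\kappa=N/\sqrt{N-1}$, which is at most $2\sqrt{N-1}$ because $N\le2(N-1)$ for $N\ge2$. So $\sum_ka_k\le c_N1$. The same count with $g_j^{-1}$ in place of $g_j$ gives $\sum_kb_k\le c_N1$.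

Lemma 5 now gives $\Phi$. By (4) its range lies in the span of $1,\lambda(g_k),\lambda(g_k)^*$, hence in $C_\lambda^*(F_N)$. $\square$

## 7. The bracketing $(\mathcal E_N\otimes_c\mathcal E_N)\otimes_c\mathcal Q$

*Proof of Theorem A, part 2, lower bound.* Let $\Phi$ be as in Lemma 6 and let $\iota:\mathcal Q\to B(\ell^2(F_N))$ be the inclusion. Their ranges lie in $C_\lambda^*(F_N)$ and $C_\rho^*(F_N)$, so they commute. If $u_t\ge0$ in $(\mathcal E_N\otimes_c\mathcal E_N)\otimes_c\mathcal Q$, then $(\Phi\cdot\iota)(u_t)\ge0$, and (3) with $c=c_N$ gives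
$$0\le t-\frac N{c_N}=t-\frac N{2\sqrt{N-1}} .$$
Hence $t_N\ge N/(2\sqrt{N-1})$. $\square$

*Upper bound.* We must show $(\Phi\cdot\psi)(u_{\sqrt N})\ge0$ for arbitrary ucp maps $\Phi:\mathcal E_N\otimes_c\mathcal E_N\to B(H)$ and $\psi:\mathcal Q\to B(H)$ with commuting ranges. Put $\gamma_k=\psi(\rho(g_k))$, a contraction since ucp maps are contractive. Put also $z_k=\Phi(\xi_k\eta_k^*)$, $p=\Phi(f\otimes e)$ and $q=\Phi(e\otimes f)$.

**Step 1: a positive matrix with entries in $\mathcal E_N\otimes\mathcal E_N$.** The row $r=(\xi_1\eta_1^*,\dots,\xi_N\eta_N^*)$ satisfies $rr^*=\sum_k\xi_k\xi_k^*=f\otimes e$, so $\|r\|\le1$, and $r=P_0rQ_0$ with the projections $P_0=f\otimes e$ and $Q_0=(e\otimes f)\otimes1_N$. For $\kappa>0$ and vectors $x,y$,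
$$\kappa\|P_0x\|^2+\kappa^{-1}\|Q_0y\|^2+2\,\mathrm{Re}\langle rQ_0y,P_0x\rangle\ge\kappa\|P_0x\|^2+\kappa^{-1}\|Q_0y\|^2-2\|P_0x\|\|Q_0y\|\ge0,$$
which says
$$\begin{pmatrix}\kappa(f\otimes e)&r\\r^*&\kappa^{-1}(e\otimes f)\otimes1_N\end{pmatrix}\ge0 .$$
Its entries lie in $\mathcal E_N\otimes\mathcal E_N$. By Lemma 4 it is positive in $M_{N+1}(\mathcal E_N\otimes_c\mathcal E_N)$.

**Step 2: apply $\Phi$ and test.** Apply $\Phi^{(N+1)}$ and test on $(h,-\gamma_1h,\dots,-\gamma_Nh)$:
$$2\,\mathrm{Re}\sum_k\langle z_k\gamma_kh,h\rangle\le\kappa\langle ph,h\rangle+\kappa^{-1}\sum_k\langle q\gamma_kh,\gamma_kh\rangle .$$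
Since $q\ge0$ commutes with $\gamma_k$, so does $q^{1/2}$, and $\langle q\gamma_kh,\gamma_kh\rangle=\|\gamma_kq^{1/2}h\|^2\le\langle qh,h\rangle$. So the right side is at most $\kappa\langle ph,h\rangle+\kappa^{-1}N\langle qh,h\rangle$.

**Step 3: choose $\kappa=\sqrt N$.** The projections $f\otimes e$ and $e\otimes f$ are orthogonal, so $1-f\otimes e-e\otimes f\ge0$ in $\mathcal E_N\otimes_c\mathcal E_N$ by Lemma 4, and $p+q\le1$. With $\kappa=\sqrt N$ the bound becomes $\sqrt N\langle(p+q)h,h\rangle\le\sqrt N\|h\|^2$. Since $(\Phi\cdot\psi)(X)=\sum_kz_k\gamma_k$ and $(\Phi\cdot\psi)(X^*)$ is its adjoint by commutation, this says $(\Phi\cdot\psi)(u_{\sqrt N})\ge0$. The pair was arbitrary, so $u_{\sqrt N}\ge0$ in $(\mathcal E_N\otimes_c\mathcal E_N)\otimes_c\mathcal Q$ and $t_N\le\sqrt N$. This completes the proof of Theorem A, and with it the proof that $c$ is not associative. $\square$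

In terms of Section 2: for $N\ge3$ the map $\Phi$ of Lemma 6 takes values in the von Neumann algebra $M=\rho(F_N)'$, but it has no ucp extension $\mathcal B\to M$, where $\mathcal B=C_u^*(\mathcal E_N)\otimes_{\max}C_u^*(\mathcal E_N)$. Indeed $u_1$ is positive in $\mathcal E_N\otimes_c(\mathcal E_N\otimes_c\mathcal R_N)$, hence lies in the triple cone. If the extension existed, the argument for (iii)$\Rightarrow$(i) in Theorem C, applied to this $\Phi$ and to $\theta=\iota$ on $\mathcal R_N$ (for which $\theta(\mathcal R_N)'=M$), would give $(\Phi\cdot\iota)(u_1)\ge0$, contrary to (3). The cp map $\hat\Phi$ in the proof of Lemma 5 shows the same thing from the other side: it is defined on all of $M_{N+1}\otimes M_{N+1}$, but its formula contains the weights $a_k,b_k$, which cancel only on $\mathcal E_N\otimes\mathcal E_N$.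

## 8. Which factors have to be C*-algebras

**Theorem B.** If $\mathcal S$ or $\mathcal T$ is a unital C*-algebra, then $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R=$ triple. If $\mathcal T$ or $\mathcal R$ is a unital C*-algebra, then $\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal R)=$ triple. Consequently, for $P\subset\{1,2,3\}$, associativity holds for all triples whose entries in the positions of $P$ are (unital) C*-algebras iff $2\in P$ or $\{1,3\}\subset P$.

*Proof.* The first two sentences, and the "if" part of the third, are Proposition 2. For "only if", suppose $2\notin P$ and $\{1,3\}\not\subset P$. Then $P\subset\{3\}$ or $P\subset\{1\}$.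

If $P\subset\{3\}$, the triple $(\mathcal E_3,\mathcal E_3,C^*_\rho(F_3))$ has a C*-algebra in position $3$, and associativity fails for it by Theorem A with $N=3$ and $\mathcal Q=C_\rho^*(F_3)$.

If $P\subset\{1\}$, we reverse the order. By symmetry and functoriality of $c$, the map $s\otimes t\otimes r\mapsto r\otimes t\otimes s$ carries $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R$ onto $\mathcal R\otimes_c(\mathcal T\otimes_c\mathcal S)$, and $\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal R)$ onto $(\mathcal R\otimes_c\mathcal T)\otimes_c\mathcal S$. So associativity holds for $(\mathcal S,\mathcal T,\mathcal R)$ iff it holds for $(\mathcal R,\mathcal T,\mathcal S)$, and it fails for $(C_\rho^*(F_3),\mathcal E_3,\mathcal E_3)$. $\square$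

**Remark.** For $\mathcal S\subset B(K)$ and $\mathcal T\subset B(L)$, the minimal tensor product $\mathcal S\otimes_{\min}\mathcal T$ has the order inherited from $B(K\otimes L)$. With $\mathcal E_N\subset M_{N+1}$ this is the order inherited from $M_{N+1}(\mathcal T)$, so Lemma 4 says $\mathcal E_N\otimes_c\mathcal T=\mathcal E_N\otimes_{\min}\mathcal T$ for every operator system $\mathcal T$. Now let $N\ge3$ and $\mathcal W=\mathcal E_N\otimes_{\min}\mathcal E_N=\mathcal E_N\otimes_c\mathcal E_N$. By Section 5, $u_1$ is positive in $\mathcal W\otimes_{\min}\mathcal R_N$, and by Theorem A it is not positive in $\mathcal W\otimes_c\mathcal R_N$. So $\mathcal E_N$ satisfies "$\min=c$" against every operator system, while $\mathcal E_N\otimes_{\min}\mathcal E_N$ does not. This failure to pass to tensor products is what breaks associativity of $c$.
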